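\title{Nontrivial knots whose Jones polynomial is trivial modulo $n$}

\begin{abstract}
For every integer $n\ge 2$ we construct a knot $K$ whose Jones polynomial satisfies $V(K)\ne 1$ and $V(K)\equiv 1 \pmod n$. More generally, $V(K)-1$ can be made a nonzero multiple of $n(1-t^{\ell})^m$ for any $n,\ell,m\ge 1$. For each prime $p$, the Frobenius congruence produces a tangle whose Kauffman bracket is that of the trivial tangle modulo $p$, up to a unit, but not over $\mathbb Z$. Tangles for different primes are then placed in a diagram built from a Brunnian braid, in which $V-1$ is a nonzero constant times the product of the deviations of the individual tangles.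
\end{abstract}

\section{Introduction}

The Jones polynomial $V(K)$ of a knot $K$ is a Laurent polynomial in $t$ with integer coefficients, and $V=1$ for the unknot. When $V(K)-1$ is not zero, it certifies that $K$ is knotted. One may ask whether the certificate survives reduction modulo an integer. For $n\ge2$, call a nontrivial knot $K$ \emph{$n$-trivial} if $V(K)\equiv1\pmod n$, that is, if all coefficients of $V(K)-1$ are divisible by $n$. The following question comes from \cite{Pagel}.

\medskip
\noindent\textbf{Question.} Given any integer $n\ge2$, do there exist $n$-trivial knots?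
\medskip

The trefoil, with $V-1=-1+t+t^3-t^4$, is $n$-trivial for no $n$. On the other hand, the identities $V(1)=1$ and $V'(1)=0$, valid for all knots, only say that $(1-t)^2$ divides $V-1$, and this is compatible with a further factor $n$. So one would guess that $n$-trivial knots exist but are large. It is known that $2^k$-trivial and $3^k$-trivial knots exist for every $k\ge1$, that the existence of an $n$-trivial knot implies the existence of an $n^k$-trivial knot for every $k\ge1$, and that no $5$-trivial knot has at most $16$ crossings. These results cover $n=2,3,4$ but neither $n=5$ nor $n=6$, and the two numbers stand for two separate difficulties. One needs a source of congruences for an arbitrary prime, and one needs a way to combine different primes. The connected sum does not combine them: if $K_2$ is $2$-trivial and $K_3$ is $3$-trivial, then $V(K_2\#K_3)=V(K_2)V(K_3)\equiv V(K_2)\pmod 3$, and nothing makes this equal to $1$.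

The answer to the question is yes. The proof uses none of the results just quoted.

\begin{theorem}\label{thm:A}
For every $n\ge2$ there is a knot $K$ with $V(K)\ne1$ (so $K$ is nontrivial) and $V(K)\equiv1\pmod n$.
\end{theorem}

\begin{theorem}\label{thm:B}
For all integers $n,\ell,m\ge1$ there is a knot $K$ with $V(K)\ne1$ and $V(K)-1\in n(1-t^{\ell})^m\,\mathbb Z[t^{\pm1}]$. Moreover, for every knot $J$ there are infinitely many knots $K_j$, with pairwise distinct Jones polynomials, such that $V(K_j)-V(J)\in n(1-t^{\ell})^m\,\mathbb Z[t^{\pm1}]$.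
\end{theorem}

Taking $J$ to be the unknot, we get for every $n\ge2$ infinitely many $n$-trivial knots with distinct Jones polynomials, and they can be chosen so that $V-1$ vanishes to order at least $m$ at all $\ell$-th roots of unity, for any prescribed $m$ and $\ell$.

The construction works with tangles that have four ends. To a suitable tangle $T$ we attach a Laurent polynomial $D_T$, its \emph{deviation}, which vanishes exactly when the Kauffman bracket of $T$ is a unit times that of two vertical strands (Section~\ref{sec:bracket}). For each prime power $p^k$ we find a tangle with $D_T\neq0$ and $D_T\equiv0\pmod{p^k}$ (Section~\ref{sec:frobenius}). To combine $r$ such tangles we need a knot diagram with $r$ slots in which the deviations are multiplied, not added. The bracket is multilinear in the fillings of the slots, so it is a sum of terms $G_{\mathcal S}\prod_{i\in \mathcal S}D_i$ over the subsets $\mathcal S$ of $\{1,\dots,r\}$. If a trivial filling of any one slot undoes the whole diagram, only the empty set and the full set survive, and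
\[
V(K)-1=\delta^{-1}G\,D_1\cdots D_r
\]
with $\delta$ the value of a loop and $G$ a constant depending only on $r$ (Section~\ref{sec:slots}). The longest step is to show that $G\ne0$; we compute its leading term at $t=1$ with $2\times2$ matrices (Section~\ref{sec:G}). Section~\ref{sec:proofs} assembles the proofs.

\section{The bracket of a 2-tangle}\label{sec:bracket}

\subsection*{The Kauffman bracket}
Let $\Lambda=\mathbb Z[A^{\pm1}]$ and $\delta=-A^2-A^{-2}$; we compute in $\mathbb Q(A)$. A \emph{2-tangle} is a diagram of arcs and possibly closed curves in a disc, with four ends NW, NE, SW, SE on the boundary. Figure~\ref{fig:tangles} shows the two crossingless 2-tangles $I$ and $E$ and the crossing $\sigma$. The \emph{bracket} $\langle D\rangle$ of a diagram is computed by replacing every crossing according to $\langle\sigma\rangle=AI+A^{-1}E$ and then every closed loop by the factor $\delta$. For a link diagram the result lies in $\Lambda$, and a round circle has bracket $\delta$. For a diagram with ends, the result is a $\Lambda$-linear combination of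 crossingless diagrams without loops, and when the diagram is part of a larger one, it may be replaced by this combination. We use the following facts.

\begin{enumerate}
\item[(K1)] The bracket is invariant under the Reidemeister moves RII and RIII; the move RI, which adds or removes a curl, multiplies it by $-A^{\pm3}$.
\item[(K2)] For a knot diagram $D$ of writhe $w$ (the sum of the signs of the crossings), $V=(-A^3)^{-w}\langle D\rangle/\delta$ with $t=A^{-4}$ \cite{Kauffman}.
\item[(K3)] For knots, $V\in\mathbb Z[t^{\pm1}]$, $V(1)=1$ and $V'(1)=0$ \cite{Jones}.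
\item[(K4)] $V(K\#K')=V(K)V(K')$.
\end{enumerate}
Two algebraic facts will also be needed.
\begin{enumerate}
\item[(A1)] $\Lambda\cap\mathbb Q(t)=\mathbb Z[t^{\pm1}]$. Indeed, if $a\in\Lambda$ and $aQ=R$ with $Q,R\in\mathbb Z[t]$, $Q\neq 0$, then the part of $a$ with exponents in a nonzero class modulo $4$ is killed by $Q$, hence is zero.
\item[(A2)] If $v\in\mathbb Z[t^{\pm1}]$ satisfies $v(1)=1$ and $v^j=1$ for some $j\ge1$, then $v=1$. Indeed, $v$ is a unit $\pm t^k$ with $jk=0$.
\end{enumerate}
We put
\[
\theta=-A^{-3},\qquad q=\theta/A=-A^{-4}=-t,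
\]
so that
\begin{equation}\label{eq:delta}
\delta=-A^2(1+t),\qquad \delta^2=2-q-q^{-1}=-q^{-1}(q-1)^2 .
\end{equation}
The point $t=1$ is $q=-1$, and $\delta$ vanishes at $t=-1$, which is $q=1$.

The \emph{Temperley--Lieb algebra} $TL_N$ is the free module on the crossingless diagrams without loops in a rectangle with $N$ ends on the top and $N$ ends on the bottom. The product $ab$ stacks $a$ on top of $b$ and replaces loops by $\delta$. The unit consists of $N$ vertical strands, and $e_i$ is the diagram with $E$ in positions $i,i+1$ and vertical strands elsewhere. The braid group $B_N$ has generators $\sigma_1,\dots,\sigma_{N-1}$, where $\sigma_i$ is the crossing $\sigma$ in positions $i,i+1$. Two diagrams of the same braid are related by RII, RIII and planar isotopy, so the bracket is a homomorphism $\rho\colon B_N\to TL_N^\times$ with $\rho(\sigma_i)=A+A^{-1}e_i$.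

\begin{figure}[ht]
\centering
\begin{tikzpicture}[thick]
\draw (0,0) .. controls (0.3,0.5) .. (0,1);
\draw (1,0) .. controls (0.7,0.5) .. (1,1);
\node at (0.5,-0.4) {$I$};
\draw (2,1) .. controls (2.5,0.7) .. (3,1);
\draw (2,0) .. controls (2.5,0.3) .. (3,0);
\node at (2.5,-0.4) {$E$};
\draw (4,0) -- (5,1);
\draw (5,0) -- (4.62,0.38);
\draw (4.38,0.62) -- (4,1);
\node at (4.5,-0.4) {$\sigma$};
\begin{scope}[shift={(7,0.2)}]
\draw (-0.4,0) rectangle (0.4,0.6); \node at (0,0.3) {$T^{*}$};
\draw (-0.4,-0.9) rectangle (0.4,-0.3); \node at (0,-0.6) {$\sigma^{-2}$};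
\draw (0.8,-0.45) rectangle (1.6,0.15); \node at (1.2,-0.15) {$\sigma^{2}$};
\draw (0.2,1.5) rectangle (1,2.1); \node at (0.6,1.8) {$\sigma^{-2}$};
\draw (-0.2,0) -- (-0.2,-0.3); \draw (0.2,0) -- (0.2,-0.3);
\draw (1,0.15) -- (1,0.6) arc (0:180:0.4);
\draw (0.2,-0.9) arc (180:360:0.4) -- (1,-0.45);
\draw (-0.2,0.6) -- (-0.2,0.8) .. controls (-0.2,1.2) and (0.4,1.1) .. (0.4,1.5);
\draw (1.4,0.15) -- (1.4,0.8) .. controls (1.4,1.2) and (0.8,1.1) .. (0.8,1.5);
\draw (0.4,2.1) -- (0.4,2.4); \draw (0.8,2.1) -- (0.8,2.4);
\draw (-0.2,-0.9) -- (-0.2,-1.6); \draw (1.4,-0.45) -- (1.4,-1.6);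
\node at (2.3,0.3) {$F(T)$};
\end{scope}
\end{tikzpicture}
\caption{The crossingless 2-tangles $I$ and $E$, the crossing $\sigma$ with bracket $AI+A^{-1}E$, and the tangle $F(T)$ built from a 2-tangle $T$. Here $T^*$ is $T$ rotated by $90^\circ$, and $\sigma^{\pm2}$ are full twists of two vertical strands.}
\label{fig:tangles}
\end{figure}

\subsection*{Operations on 2-tangles}
The bracket of a 2-tangle lies in $TL_2$, which has basis $I,E$. There are three operations. \emph{Stacking} $TT'$ is the product of $TL_2$, with $E^2=\delta E$. \emph{Juxtaposition} $T\boxplus T'$ joins NE, SE of $T$ to NW, SW of $T'$; it satisfies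
\[
I\boxplus I=\delta I,\qquad I\boxplus E=E\boxplus I=I,\qquad E\boxplus E=E,
\]
so $E$ is its neutral element. \emph{Rotation} by $90^\circ$, written $T\mapsto T^*$, exchanges $I$ and $E$ in the bracket. A tangle without closed components has \emph{type} $I$, $E$ or $X$ according to whether its arcs connect the ends like $I$, like $E$ or like $\sigma$.

Put $f=I-\delta^{-1}E$. Then $fE=Ef=0$ and $f^2=f$, so $f$ and $\delta^{-1}E$ are orthogonal idempotents with sum $I$, and
\[
\alpha I+\beta E=\alpha f+\eta\,\delta^{-1}E,\qquad \eta=\alpha+\delta\beta .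
\]
Thus an element $x\in TL_2$ is determined by the two coordinates $\alpha(x)$ and $\eta(x)$, which are linear and multiplicative under stacking. For the crossing, $\alpha=A$ and $\eta=A+\delta A^{-1}=\theta$. The opposite crossing is inverse to $\sigma$ by RII. Hence for all $j\in\mathbb Z$
\begin{equation}\label{eq:twist}
\langle\sigma^j\rangle=A^jI+c_jE,\qquad c_j=(\theta^j-A^j)/\delta .
\end{equation}

\subsection*{Normal tangles}
Write $\alpha_T,\eta_T\in\Lambda$ for the coordinates of $\langle T\rangle$. Since $\langle TE\rangle=\eta_TE$, the number $\eta_T$ is what the bracket assigns to $T$ after its two lower ends are joined. For $T$ of type $I$ or $X$ this gives a single arc, and if the arc is unknotted, $\eta_T$ is a power of $-A^3$ by (K2).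

\begin{definition}
A 2-tangle $T$ is \emph{normal} if it has no closed components and $\eta_T$ is a unit $\pm A^k$. In this case put $y_T=\alpha_T/\eta_T\in\Lambda$. The \emph{deviation} of $T$ is $D_T=y_T-1$.
\end{definition}

For normal $T$,
\begin{equation}\label{eq:normal}
\langle T\rangle=\eta_T\,(y_Tf+\delta^{-1}E)=\eta_T\,(I+D_Tf).
\end{equation}
So $D_T=0$ exactly when $\langle T\rangle$ is a unit multiple of $I$. If $T$ and $T'$ are normal of types $I$ or $X$, then $TT'$ has no closed components, has type $I$ or $X$, and is normal with $\eta_{TT'}=\eta_T\eta_{T'}$ and $y_{TT'}=y_Ty_{T'}$. The twist $\sigma^j$ is normal, of type $I$ for even $j$ and of type $X$ for odd $j$, with $\eta=\theta^j$ and $y=q^{-j}$.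

\begin{example}[one slot]\label{ex:oneslot}
Let $T$ be normal of type $I$, and let $K$ be the closure of $\sigma T$ that joins NW to SW and NE to SE. Since $\sigma T$ has type $X$, $K$ is a knot. The closures of $I$, $E$, $f$, $\sigma$ have brackets $\delta^2$, $\delta$, $\delta^2-1$ and $A\delta^2+A^{-1}\delta=-A^3\delta$. By \eqref{eq:normal}, $\langle\sigma T\rangle=\eta_T(\langle\sigma\rangle+D_TAf)$, so $\langle K\rangle=\eta_T\big(-A^3\delta+A(\delta^2-1)D_T\big)$. With $\delta^2-1=t+1+t^{-1}$ and $-A^{-2}/\delta=t/(1+t)$ we get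
\begin{equation}\label{eq:oneslot}
V(K)=u\Big(1+\frac{1+t+t^2}{1+t}\,D_T\Big),\qquad u=\pm A^k .
\end{equation}
For $T=\sigma^2$ we have $D_T=t^{-2}-1$, $\eta_T=A^{-6}$ and $w=3$, so $u=(-A^3)^{-3}A^{-6}(-A^3)=t^3$ and $V=t^3+t(1-t^3)=t+t^3-t^4$, the trefoil.
\end{example}

The example shows what to expect in general: $V$ is a unit times $1+(\text{constant})\cdot D$, the constant has a power of $1+t$ in its denominator, and the unit has to be controlled.

\section{Tangles that are trivial modulo a prime power}\label{sec:frobenius}

Stacking multiplies the quantities $y=1+D$, and for twists it produces only the monomials $q^{-j}$. A congruence modulo $p$ will come from a second operation, which multiplies $D$ itself by a fixed polynomial. By \eqref{eq:normal}, a construction that is linear in $\langle T\rangle$ has this property as soon as it fixes $I$ and preserves $\eta$, both up to the same unit: it then maps the kernel of $\eta$, the line spanned by $f$, to itself. Define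
\[
F(T)=\sigma^{-2}\cdot H(T),\qquad H(T)=(T^*\sigma^{-2})\boxplus\sigma^2
\]
(Figure~\ref{fig:tangles}). Each factor $\sigma^{-2}$ is there to cancel $\sigma^2$ in one situation. If $T=I$, the left column is an arc with two curls, and the upper $\sigma^{-2}$ cancels $\sigma^2$. If the lower ends of $H(T)$ are joined, the lower $\sigma^{-2}$ slides around the resulting turn and cancels $\sigma^2$, leaving $T^*$ with NE joined to SE.

\begin{lemma}\label{lem:F}
If $T$ is normal of type $I$ or $X$, then $F(T)$ is normal of type $I$, and $D_{F(T)}=z\,D_T$ with $z=z(q)=1+q+q^2+q^3$.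
\end{lemma}

\begin{proof}
\emph{Type.} The tangle $T^*\sigma^{-2}$ has type $E$ if $T$ has type $I$, and type $X$ if $T$ has type $X$; it has no closed components. In $H(T)$ the left strand of $\sigma^2$ joins the ends NE and SE of $T^*\sigma^{-2}$. In both cases this connects NW to SW by one arc that runs through both arcs of $T^*\sigma^{-2}$. The right strand of $\sigma^2$ connects NE to SE of $H(T)$. So $H(T)$ has type $I$ and no closed components, and stacking the pure braid $\sigma^{-2}$ preserves this.

\emph{Bracket.} There is a linear map $\varphi$ on $TL_2$ with $\langle F(T)\rangle=\varphi(\langle T\rangle)$. We have $I^*=E$, $E\sigma^{-2}=\theta^{-2}E$ and $E\boxplus\sigma^2=\sigma^2$, so $\varphi(I)=\theta^{-2}I$. Next, $E^*=I$, so by \eqref{eq:twist}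
\[
\langle H(E)\rangle=\langle\sigma^{-2}\boxplus\sigma^2\rangle=(\delta+A^{-2}c_2+A^2c_{-2})\,I+c_{-2}c_2\,E .
\]
From the definition of $c_j$ and $q=\theta/A$,
\[
A^{-2}c_2=\frac{q^2-1}{\delta},\qquad A^2c_{-2}=\frac{q^{-2}-1}{\delta},\qquad \theta^2c_{-2}=\frac{1-q^2}{\delta},\qquad A^2+\delta c_2=\theta^2 .
\]
Therefore
\begin{align*}
\eta_{H(E)}&=\delta+A^{-2}c_2+c_{-2}(A^2+\delta c_2)=\delta+\frac{q^2-1}{\delta}+\frac{1-q^2}{\delta}=\delta,\\
\alpha_{H(E)}&=\frac{\delta^2+q^2+q^{-2}-2}{\delta}=\frac{q^2+q^{-2}-q-q^{-1}}{\delta}=-\delta q^{-1}(1+q+q^2),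
\end{align*}
where we used \eqref{eq:delta} and $q^2+q^{-2}-q-q^{-1}=q^{-2}(q^3-1)(q-1)$. Stacking $\sigma^{-2}$ multiplies $\eta$ by $\theta^{-2}$ and $\alpha$ by $A^{-2}=\theta^{-2}q^2$. So $\varphi(E)$ has coordinates $\eta=\theta^{-2}\delta$ and $\alpha=-\theta^{-2}\delta(q+q^2+q^3)$, and $\varphi(f)=\varphi(I)-\delta^{-1}\varphi(E)$ has coordinates $\eta=0$ and $\alpha=\theta^{-2}z$. That is, $\varphi(f)=\theta^{-2}zf$. By \eqref{eq:normal}, $\langle F(T)\rangle=\theta^{-2}\eta_T(I+zD_Tf)$.
\end{proof}

What matters about $z$ is the identity $z(q)(q-1)=q^4-1$. It says that $F(\sigma^{-1})$ and $\sigma^{-4}$ have the same deviation, so $\sigma^4F(\sigma^{-1})$ has deviation $0$. We deform this coincidence. For $a,b\ge1$ put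
\[
S(a,b)=\sigma^{4b}\cdot F^a(\sigma^{-b}).
\]
By Lemma~\ref{lem:F}, $S(a,b)$ is normal of type $I$ with $y=q^{-4b}\big(1+z^a(q^b-1)\big)$. Since $q^{4b}-1=z(q^b)(q^b-1)$, its deviation is
\begin{equation}\label{eq:Sab}
D_{S(a,b)}=q^{-4b}\big[z^a(q^b-1)-(q^{4b}-1)\big]=q^{-4b}(q^b-1)\big(z(q)^a-z(q^b)\big).
\end{equation}
The first form shows that $D_{S(a,b)}$ vanishes at $q=-1$, because $z(-1)=0$ and $(-1)^{4b}=1$.

Call a 2-tangle \emph{admissible} if it is normal of type $I$ and its deviation is a nonzero element of $\mathbb Z[t^{\pm1}]=\mathbb Z[q^{\pm1}]$ that vanishes at $t=1$.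

\begin{lemma}\label{lem:S}
\textup{(a)} Let $p$ be a prime, $k\ge1$, and let $S_{p,k}$ be the stack of $p^{k-1}$ copies of $S(p,p)$. Then $S_{p,k}$ is admissible and its deviation lies in $p^k\mathbb Z[t^{\pm1}]$.

\textup{(b)} Let $\ell\ge1$. Then $S(1,2\ell)$ is admissible and its deviation lies in $(1-t^{2\ell})(1+t)\mathbb Z[t^{\pm1}]$.
\end{lemma}

\begin{proof}
(a) Let $d=D_{S(p,p)}$. In $(\mathbb Z/p)[q]$ the map $x\mapsto x^p$ is a ring homomorphism fixing the constants, so $z(q)^p\equiv z(q^p)\pmod p$ and $d\in p\mathbb Z[q^{\pm1}]$ by \eqref{eq:Sab}. At $q=1$ the factor $z(q)^p-z(q^p)$ equals $4^p-4\ne0$, so $d\ne0$. The stack $S_{p,k}$ is normal of type $I$ with deviation $(1+d)^{p^{k-1}}-1$, which vanishes at $q=-1$ because $d$ does. If $v=1+p^jc$ with $j\ge1$, then in the binomial expansion of $v^p-1$ the linear term $p^{j+1}c$ and all higher terms, which contain $p^{2j}$, are divisible by $p^{j+1}$. By induction the deviation is divisible by $p^k$. If it were zero, (A2) would give $1+d=1$, which is false.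

(b) Put $b=2\ell$. The factor $z(q)-z(q^b)$ in \eqref{eq:Sab} has degree $3b$, since $3b>3$, so it is nonzero; it vanishes at $q=1$, so it is divisible by $q-1=-(1+t)$ in $\mathbb Z[q]$. As $b$ is even, $q^b-1=t^{2\ell}-1$.
\end{proof}

Primality is needed in (a). For $S(6,6)$, the coefficient of $q^2$ in $z^6$ is $\binom61+\binom62=21$, so $(q^6-1)\big(z(q)^6-z(q^6)\big)$ has the coefficient $-21$, which is not divisible by $6$. Stacking handles powers of one prime, but like the connected sum it does not combine primes: the stack of tangles with deviations $D,D'$ has deviation $D+D'+DD'$.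

\begin{example}\label{ex:p2}
For $p=2$ we have $z^2=1+2q+3q^2+4q^3+3q^4+2q^5+q^6$, so
\[
z(q)^2-z(q^2)=2q(1+q+2q^2+q^3+q^4)=2q(1+q^2)(1+q+q^2)
\]
and $D_{S(2,2)}=2q^{-7}(q^4-1)(1+q+q^2)=2t^{-7}(1-t^4)(1-t+t^2)$. Insert $T=S(2,2)$ in Example~\ref{ex:oneslot}. The factor in parentheses in \eqref{eq:oneslot} is $1+2t^{-7}(1-t)(1+t^2)(1+t^2+t^4)$; at $t=1$ it has value $1$ and derivative $-12$. The unit $u$ lies in $\mathbb Q(t)$, so $u=\pm t^j$, and (K3) forces $u=t^{12}$. Hence
\[
V(K)=t^{12}+2t^5(1-t)(1+t^2)(1+t^2+t^4)\equiv t^{12}\pmod 2 .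
\]
One slot therefore misses the target by a unit, because $D_T$ vanishes only to first order at $t=1$. With two or more slots the product of the deviations vanishes to second order and the unit is $1$. This is why we use at least two slots even when $n$ is a prime power.
\end{example}

\section{A Brunnian diagram with $r$ slots}\label{sec:slots}

\subsection*{The frame}
Take $4r$ vertical strands in a horizontal band, grouped from left to right into strips $L_1,R_1,\dots,L_r,R_r$ of two strands each (Figure~\ref{fig:frame}). Above the band, $L_i$ and $R_i$ are joined by two nested caps. Below $R_i$ lies a disc $B_i$, the $i$-th \emph{slot}, and the lower ends of $R_i$ are attached to NW and NE of $B_i$. The lower end of the right strand of $L_i$ is attached to SW of $B_i$. Let $\mathrm{in}_i$ be the lower end of the left strand of $L_i$ and $\mathrm{out}_i$ the end SE of $B_i$. We join $\mathrm{out}_i$ to $\mathrm{in}_{i+1}$ for $i<r$, and $\mathrm{out}_r$ to $\mathrm{in}_1$ by an arc below everything. All these arcs are disjoint. The strips $L_i,R_i$, their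 caps and $B_i$ form \emph{block} $i$. For $Y\in TL_{4r}$ inserted in the band and $t_i\in TL_2$ inserted in $B_i$, let $\Phi_Y(t_1,\dots,t_r)$ be the bracket of the result; it is linear in $Y$ and in each $t_i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[thick,scale=1.1]
\draw (-0.3,0) rectangle (4.3,0.8);
\node at (4.6,0.4) {$Y$};
\node at (0.2,0.4) {$L_1$}; \node at (1.4,0.4) {$R_1$};
\node at (2.6,0.4) {$L_2$}; \node at (3.8,0.4) {$R_2$};
\draw (1.2,0.8) arc (0:180:0.4); \draw (1.6,0.8) arc (0:180:0.8);
\draw (3.6,0.8) arc (0:180:0.4); \draw (4,0.8) arc (0:180:0.8);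
\draw (1,-1.4) rectangle (1.8,-0.6); \node at (1.4,-1) {$B_1$};
\draw (3.4,-1.4) rectangle (4.2,-0.6); \node at (3.8,-1) {$B_2$};
\draw (1.2,0) -- (1.2,-0.6); \draw (1.6,0) -- (1.6,-0.6);
\draw (3.6,0) -- (3.6,-0.6); \draw (4,0) -- (4,-0.6);
\draw (0.4,0) -- (0.4,-1.4) arc (180:360:0.4);
\draw (2.8,0) -- (2.8,-1.4) arc (180:360:0.4);
\draw (1.6,-1.4) arc (180:360:0.4) -- (2.4,0);
\draw (0,0) -- (0,-1.4) .. controls (0,-2.9) and (4,-2.9) .. (4,-1.4);
\end{tikzpicture}
\caption{The frame with $r=2$ slots. The band $Y$ receives a braid on $4r$ strands, grouped into two-strand strips $L_i,R_i$; each slot $B_i$ receives a 2-tangle.}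
\label{fig:frame}
\end{figure}

Take $Y=1$. The inner cap of block $i$ joins NW to SW of $B_i$, and the outer cap joins $\mathrm{in}_i$ to NE. So $t_i=E$ gives one arc from $\mathrm{in}_i$ to $\mathrm{out}_i$, and $t_i=I$ gives such an arc and a loop. The arcs close up to one loop. Hence, for any number $r\ge1$ of blocks,
\begin{equation}\label{eq:Phi1}
\Phi_1(t_1,\dots,t_r)=\delta\prod_i\lambda(t_i),\qquad\lambda(E)=1,\quad\lambda(I)=\delta,
\end{equation}
with $\lambda$ linear. Put $g=f^*=E-\delta^{-1}I$. Then $\lambda(g)=0$.

We shall fill the slots with rotated tangles $S^*$, whose brackets are units times $E+Dg$. With $Y=1$ the result is a unit times $\delta$ and the deviations are invisible. To see them we braid the strips $R_i$. With the filling $E$, block $i$ is a finger that can be pulled back, and the braid should fall apart as soon as one finger is gone.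

\subsection*{The braid}
Fix $r\ge2$. The pure braid group $PB_N$ consists of the braids in which every strand returns to its position. It is generated by
\[
x_{kl}=h\,\sigma_k^2\,h^{-1},\qquad h=\sigma_{l-1}\sigma_{l-2}\cdots\sigma_{k+1}\qquad(1\le k<l\le N),
\]
in which strand $l$ travels to strand $k$, makes a full twist with it and returns along the same way. Deleting strand $j$ is a homomorphism $\partial_j\colon PB_N\to PB_{N-1}$. It kills $x_{kl}$ for $j=l$, since every crossing involves strand $l$, and for $j=k$, since what remains has the form $hh^{-1}$. With $[\xi,\xi']=\xi\xi'\xi^{-1}\xi'^{-1}$, put $\gamma=x_{12}$ if $r=2$ and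
\[
\gamma=[x_{1r},[x_{2r},\dots,[x_{r-2,r},x_{r-1,r}]\dots]]\in PB_r\qquad\text{if } r\ge3 .
\]
This braid is \emph{Brunnian}: $\partial_j\gamma=1$ for all $j$. Indeed, $\partial_j$ kills at least one entry, and an iterated commutator with a trivial entry is trivial.

Define $\iota\colon PB_r\to PB_{4r}$ as follows. Draw the braid with its ends at the positions of $R_1,\dots,R_r$, replace strand $j$ by two close parallel strands forming $R_j$, and add the strips $L_j$ as vertical strands behind everything. To see that $\iota$ is a well-defined homomorphism, view a pure braid as a loop $(\zeta_1(s),\dots,\zeta_r(s))$ of distinct points of $\mathbb C$, the diagram being the projection to the real axis seen from the side of negative imaginary part. Then $\iota$ replaces $\zeta_j$ by $\zeta_j\pm\kappa$ for a small $\kappa>0$ and adds $2r$ constant points with large imaginary part. By compactness, one choice of $\kappa$ and of the imaginary part serves for a whole homotopy of loops, and the construction respects concatenation. Put $\Phi=\Phi_{\rho(\iota(\gamma))}$.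

\begin{lemma}\label{lem:finger}
If $t_j=E$ for some $j$, then $\Phi(t_1,\dots,t_r)=\delta\prod_i\lambda(t_i)$.
\end{lemma}

\begin{proof}
By multilinearity let all $t_i\in\{I,E\}$. The strips $L_j$ and $R_j$ with their caps, closed off by the arc NW--NE of $B_j$, form a finger of two parallel strands with this arc as its tip. The two strands of $R_j$ do not cross each other, and $R_j$ does not cross itself, because a braid strand does not. Going up $R_j$ from the tip, the strip is crossed by single strands, each of which passes over both strands of $R_j$ or under both; strands of $L_j$ may be among them, and they pass under. The tip and the first such strand bound an empty bigon, which RII removes. Repeating this, we retract the tip through all of $R_j$ and across the caps. Now $L_j$ is crossed only by strands of strips $R_i$ with $i\neq j$, each passing over both of its strands, so the finger retracts down $L_j$ in the same way. There remains a crossingless arc from $\mathrm{in}_j$ to SW of $B_j$, continued to $\mathrm{out}_j$ by the second arc of $E$. The new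 diagram is the frame with the other $r-1\ge1$ blocks and the braid $\iota(\partial_j\gamma)=1$. By \eqref{eq:Phi1} its bracket is $\delta\prod_{i\ne j}\lambda(t_i)$, and $\lambda(t_j)=1$.
\end{proof}

Put $G=\Phi(g,\dots,g)$. It depends only on $r$, and $\delta^rG\in\Lambda$ because $\delta g=\delta E-I$.

\begin{proposition}\label{prop:bracket}
Let $S_1,\dots,S_r$ be normal tangles of type $I$, with $\eta_i=\eta_{S_i}$ and $D_i=D_{S_i}$. Let $K$ be the diagram with braid $\iota(\gamma)$ and with $S_i^*$ in the slot $B_i$. Then $K$ is a knot, and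
\[
\langle K\rangle=\Big(\prod_i\eta_i\Big)\Big(\delta+G\prod_{i=1}^rD_i\Big).
\]
\end{proposition}

\begin{proof}
Each $S_i^*$ has type $E$ and no closed components, and $\iota(\gamma)$ is pure. So $K$ has as many components as the frame with $Y=1$ and all slots filled by $E$, namely one. Rotating \eqref{eq:normal} gives $\langle S_i^*\rangle=\eta_i(E+D_ig)$. Expand multilinearly. The term with $E$ in all slots is $\delta$ by Lemma~\ref{lem:finger}. A term with $g$ in some slots but not all has a slot filled by $E$, so Lemma~\ref{lem:finger} applies and gives $0$, since $\lambda(g)=0$. The term with $g$ in all slots is $G\prod_iD_i$.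
\end{proof}

\section{The constant $G$ is not zero}\label{sec:G}

Expand $g=E-\delta^{-1}I$ in $G$ and in $\Phi_1(g,\dots,g)=0$. By Lemma~\ref{lem:finger} the two expansions differ only in the term with $I$ in all slots, so $G=(-\delta)^{-r}\big(\Phi(I,\dots,I)-\delta^{r+1}\big)$. We must therefore show that the bracket tells a certain link diagram with $r+1$ components from $r+1$ disjoint circles. The number of crossings grows with $r$, and we do not compute $G$ exactly. Near $A=-1$, however, pure braids act almost as the identity, group commutators become Lie brackets, and the leading term of $G$ is a trace of $2\times2$ matrices.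

\begin{proposition}\label{prop:G}
Under the substitution $A=-e^{\varepsilon}$, we have $G=-\frac32\,8^{r-1}\varepsilon^{r-1}+O(\varepsilon^r)$. In particular $G\ne0$.
\end{proposition}

The substitution embeds $\Lambda$ in $\mathbb Q[[\varepsilon]]$, since the series $e^{k\varepsilon}$, $k\in\mathbb Z$, are linearly independent. As $\delta=-2+O(\varepsilon^2)$ is invertible, $\Lambda[\delta^{-1}]$ embeds as well. In this section $TL_N$ has coefficients in $\mathbb Q[[\varepsilon]]$. Setting $\varepsilon=0$ is a ring homomorphism $x\mapsto\bar x$ onto the algebra $TL_N^0$ with loop value $-2$.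

\subsection*{Diagrams at $\varepsilon=0$ as matrices}
Let $U=\mathbb C^2$ with basis $v_1,v_2$, and define
\[
\mathrm{cap}(u\otimes v)=\det(u,v),\qquad \mathrm{cup}(1)=v_2\otimes v_1-v_1\otimes v_2 .
\]
For $v=av_1+bv_2$ and a $2\times2$ matrix $M$,
\begin{align}
(\mathrm{cap}\otimes1)(1\otimes\mathrm{cup})v&=\det(v,v_2)v_1-\det(v,v_1)v_2=v,\label{eq:zigzag}\\
(1\otimes\mathrm{cap})(\mathrm{cup}\otimes1)v&=\det(v_1,v)v_2-\det(v_2,v)v_1=v,\notag\\
\mathrm{cap}(M\otimes1)\mathrm{cup}(1)&=\det(Mv_2,v_1)-\det(Mv_1,v_2)=-\operatorname{tr}M,\label{eq:loop}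
\end{align}
and in the same way $\mathrm{cap}(1\otimes M)\mathrm{cup}(1)=\det(v_2,Mv_1)-\det(v_1,Mv_2)=-\operatorname{tr}M$. Read a crossingless diagram from bottom to top as a composition of cups (local minima) and caps (local maxima). Isotopic diagrams differ by straightening zigzags and by exchanging the heights of unrelated minima and maxima, so the resulting linear map is well defined, and a loop has value $-2$ by \eqref{eq:loop} with $M=1$. This gives an algebra homomorphism $\pi\colon TL_N^0\to\operatorname{End}(U^{\otimes N})$, with $ab$ going to the composition, and it evaluates closed diagrams correctly at $\delta=-2$. Let $P$ be the flip of $U\otimes U$, and $P_{kl}$ the flip of the factors $k,l$ of $U^{\otimes N}$. On basis vectors $\mathrm{cup}\circ\mathrm{cap}=P-1$: both sides send $v_1\otimes v_2$ to $\mathrm{cup}(1)$, $v_2\otimes v_1$ to $-\mathrm{cup}(1)$, and $v_a\otimes v_a$ to $0$. Thus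
\[
\pi(e_i)=P_{i,i+1}-1,\qquad \pi\big(\overline{\rho(\sigma_i)}\big)=\pi(-1-e_i)=-P_{i,i+1}.
\]
For $X$ in the Lie algebra $\mathfrak{sl}_2$ of traceless matrices, $X\otimes1+1\otimes X$ acts on the antisymmetric tensors by $\operatorname{tr}X=0$, and $\det(Xu,v)+\det(u,Xv)=\operatorname{tr}(X)\det(u,v)=0$. Hence
\begin{equation}\label{eq:inv}
(X\otimes1+1\otimes X)\,\mathrm{cup}(1)=0,\qquad \mathrm{cap}(1\otimes X)=-\mathrm{cap}(X\otimes1).
\end{equation}

Let $\tau_1=\frac12\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $\tau_2=\frac12\left(\begin{smallmatrix}0&-\mathrm i\\ \mathrm i&0\end{smallmatrix}\right)$, $\tau_3=\frac12\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$ be the halved Pauli matrices. The basis $1,\tau_1,\tau_2,\tau_3$ of the $2\times2$ matrices is orthogonal for the form $\operatorname{tr}(MM')$, with $\operatorname{tr}(1)=2$ and $\operatorname{tr}(\tau_a^2)=\frac12$. In matrix units $P=\sum_{a,b}E_{ab}\otimes E_{ba}$, which is the sum over a basis and its dual basis for this form and so does not depend on the basis.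 This gives the first identity below. The second follows by applying the map $X\otimes X'\mapsto XMX'$, which sends $P$ to $\operatorname{tr}(M)\cdot1$:
\begin{equation}\label{eq:pauli}
P=\tfrac12+2\sum_a\tau_a\otimes\tau_a,\qquad \sum_a\tau_aM\tau_a=\tfrac14\big(2\operatorname{tr}(M)\cdot1-M\big).
\end{equation}

\subsection*{The leading term of the braid}
For a pure braid $\xi\in PB_N$ and $k<l$, let $\mathrm{lk}_{kl}(\xi)$ be half the sum of the signs of the crossings between strands $k$ and $l$, where each $\sigma_i^{\pm1}$ has sign $\pm1$. This \emph{linking number} is unchanged by the braid relations and additive on $PB_N$. Moreover $\mathrm{lk}_{kl}(x_{kl})=1$, and all other linking numbers of $x_{kl}$ vanish, because the crossings in $h$ cancel those in $h^{-1}$. Write $X^{(k)}$ for $X$ acting on the $k$-th factor of $U^{\otimes N}$.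

\begin{lemma}\label{lem:first}
For $\xi\in PB_N$ we have $\rho(\xi)=1+\varepsilon\xi_1$ with $\xi_1\in TL_N$ and
\[
\pi(\overline{\xi_1})=8\sum_{k<l}\mathrm{lk}_{kl}(\xi)\sum_a\tau_a^{(k)}\tau_a^{(l)} .
\]
\end{lemma}

\begin{proof}
We compute $\rho(\sigma_k^2)=A^2+(2+A^{-2}\delta)e_k=A^2+(1-A^{-4})e_k=1+\varepsilon(2+4e_k)+O(\varepsilon^2)$, and $\pi(2+4e_k)=4P_{k,k+1}-2$. Conjugate by $\rho(h)$, where $\pi(\overline{\rho(h)})=\pm P_{l-1,l}\cdots P_{k+1,k+2}$ conjugates $P_{k,k+1}$ to $P_{kl}$. So the first-order term of $\rho(x_{kl})$ maps to $4P_{kl}-2=8\sum_a\tau_a^{(k)}\tau_a^{(l)}$ by \eqref{eq:pauli}, and the lemma holds for the generators. The set $1+\varepsilon TL_N$ is a group, and $(1+\varepsilon X)(1+\varepsilon X')=1+\varepsilon(X+X')+O(\varepsilon^2)$. Hence both sides of the formula are homomorphisms from $PB_N$ to an additive group, and they agree on generators.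
\end{proof}

Let $N=4r$, and for a strip $R$ let $X^R$ be $X\otimes1+1\otimes X$ acting on the two factors of $R$. The linking numbers of $\iota(x_{jr})$ are as follows. A crossing of two strands of $x_{jr}$ becomes four crossings of the same sign, so a strand of $R_i$ and a strand of $R_{i'}$, $i<i'$, have linking number $\mathrm{lk}_{ii'}(x_{jr})$, which is $1$ for $(i,i')=(j,r)$ and $0$ otherwise. The two strands of one strip do not cross, and neither do two $L$-strands. An $R$-strand always passes in front of an $L$-strand, so its passages to the left and to the right have opposite signs, and they are equal in number. By Lemma~\ref{lem:first}, the first-order term of $\rho(\iota(x_{jr}))$ maps to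
\[
\omega_j=8\sum_a\tau_a^{R_j}\tau_a^{R_r}.
\]
If $x=1+\varepsilon^aX$ and $x'=1+\varepsilon^bX'$ with $a,b\ge1$, then
\[
[x,x']-1=(xx'-x'x)\,x^{-1}x'^{-1}=\varepsilon^{a+b}(XX'-X'X)+O(\varepsilon^{a+b+1}).
\]
Since $\rho\circ\iota$ is a homomorphism, induction gives $\rho(\iota(\gamma))=1+\varepsilon^{r-1}Y$ with $Y\in TL_{4r}$ and $\pi(\bar Y)=\Omega:=[\omega_1,[\omega_2,\dots,[\omega_{r-2},\omega_{r-1}]\dots]]$, the brackets now being commutators of operators, and $\Omega=\omega_1$ for $r=2$. Operators on different strips commute, and $[X^R,X'^R]=[X,X']^R$. So $[\tau_a^{R_j}\tau_a^{R_r},\,WX^{R_r}]=\tau_a^{R_j}W[\tau_a,X]^{R_r}$ if $W$ acts on strips other than $R_j$ and $R_r$. Working from the innermost bracket outward,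
\begin{equation}\label{eq:Omega}
\Omega=8^{r-1}\sum_{a_1,\dots,a_{r-1}}\tau_{a_1}^{R_1}\cdots\tau_{a_{r-1}}^{R_{r-1}}\,(C_{a_1\dots a_{r-1}})^{R_r},
\end{equation}
where $C_a=\tau_a$ and $C_{a_1\dots a_k}=[\tau_{a_1},C_{a_2\dots a_k}]\in\mathfrak{sl}_2$. Every term carries exactly one element of $\mathfrak{sl}_2$ on each strip $R_i$.

\subsection*{Closing up}
At $\varepsilon=0$ the part of the frame below the band, with fillings $t_i\in TL_2^0$, is a vector in $U^{\otimes4r}$, and the part above is a linear form. For an operator $W$ on $U^{\otimes4r}$ let $\Phi^0_W(t_1,\dots,t_r)$ be the value of the form on $W$ applied to the vector. We have $\bar g=E+\frac12I$. Since $\Phi_1(g,\dots,g)=0$,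
\begin{equation}\label{eq:Glead}
G=\varepsilon^{r-1}\Phi_Y(g,\dots,g)=\varepsilon^{r-1}\Phi^0_\Omega(\bar g,\dots,\bar g)+O(\varepsilon^r).
\end{equation}

\begin{lemma}\label{lem:trace}
For $X_1,\dots,X_r\in\mathfrak{sl}_2$ and $W=X_1^{R_1}\cdots X_r^{R_r}$,
\[
\Phi^0_W(\bar g,\dots,\bar g)=-\operatorname{tr}(X_rX_{r-1}\cdots X_1).
\]
\end{lemma}

\begin{proof}
Consider block $i$. The part $E$ of $\bar g$ feeds $\mathrm{cup}(1)$ into $R_i$, and $X_i^{R_i}$ kills it by \eqref{eq:inv}. The part $\frac12I$ produces a loop through the left strand of $R_i$ and an arc from $\mathrm{in}_i$ to $\mathrm{out}_i$ through the right strand of $R_i$. The summand of $X_i^{R_i}$ acting on the left strand gives the loop the value $-\operatorname{tr}X_i=0$. For the summand acting on the right strand the loop has value $-2$. So block $i$ amounts to the bilinear form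
\[
\tfrac12(-2)\,\mathrm{cap}(1\otimes X_i)=\mathrm{cap}(X_i\otimes1)
\]
on the ends $\mathrm{in}_i,\mathrm{out}_i$, by \eqref{eq:inv}. For $i<r$ the ends $\mathrm{out}_i,\mathrm{in}_{i+1}$ are joined by a cup, and by \eqref{eq:zigzag} the passage from $\mathrm{in}_i$ to $\mathrm{in}_{i+1}$ is $(\mathrm{cap}\otimes1)(1\otimes\mathrm{cup})X_i=X_i$. What remains is the last form and the outer cup on $\mathrm{in}_1,\mathrm{out}_r$, which give $\mathrm{cap}(X_r\cdots X_1\otimes1)\mathrm{cup}(1)=-\operatorname{tr}(X_r\cdots X_1)$ by \eqref{eq:loop}.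
\end{proof}

For $r=2$ the computation ends here: $\Omega=8\sum_a\tau_a^{R_1}\tau_a^{R_2}$, so $\Phi^0_\Omega(\bar g,\bar g)=-8\sum_a\operatorname{tr}(\tau_a^2)=-12$ and $G=-12\varepsilon+O(\varepsilon^2)$.

\begin{proof}[Proof of Proposition~\ref{prop:G}]
By \eqref{eq:Omega} and Lemma~\ref{lem:trace},
\[
\Phi^0_\Omega(\bar g,\dots,\bar g)=-8^{r-1}\operatorname{tr}Q_{r-1},\qquad Q_k=\sum_{a_1,\dots,a_k}C_{a_1\dots a_k}\,\tau_{a_k}\cdots\tau_{a_1}.
\]
We have $\operatorname{tr}Q_1=\sum_a\operatorname{tr}(\tau_a^2)=\frac32$. For $k\ge2$ fix $a_2,\dots,a_k$, and put $X=C_{a_2\dots a_k}$ and $Z=\tau_{a_k}\cdots\tau_{a_2}$. By \eqref{eq:pauli},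
\begin{align*}
\sum_a[\tau_a,X]Z\tau_a&=\tfrac14\big(2\operatorname{tr}(XZ)\cdot1-XZ\big)-\tfrac14X\big(2\operatorname{tr}(Z)\cdot1-Z\big)\\
&=\tfrac12\operatorname{tr}(XZ)\cdot1-\tfrac12\operatorname{tr}(Z)\,X .
\end{align*}
Since $\operatorname{tr}X=0$, the trace of this matrix is $\operatorname{tr}(XZ)$. Summing over $a_2,\dots,a_k$ gives $\operatorname{tr}Q_k=\operatorname{tr}Q_{k-1}$. So $\operatorname{tr}Q_{r-1}=\frac32$, and \eqref{eq:Glead} finishes the proof.
\end{proof}

\section{From the product formula to the theorems}\label{sec:proofs}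

\begin{proposition}\label{prop:product}
Let $r\ge2$, let $S_1,\dots,S_r$ be admissible tangles with deviations $D_1,\dots,D_r$, and let $K$ be the knot of Proposition~\ref{prop:bracket}. Then
\[
V(K)-1=\delta^{-1}G\prod_{i=1}^rD_i\ne0,\qquad (1+t)^{r+1}\big(V(K)-1\big)\in\Big(\prod_{i=1}^rD_i\Big)\Lambda .
\]
\end{proposition}

\begin{proof}
By (K2) and Proposition~\ref{prop:bracket}, $V(K)=u\big(1+\delta^{-1}G\prod_iD_i\big)$ with $u=(-A^3)^{-w}\prod_i\eta_i$, and $u=\pm A^k$ because the tangles are normal. Put $A=-e^\varepsilon$, so $t=e^{-4\varepsilon}$. Each $D_i$ vanishes at $t=1$, so $D_i=O(\varepsilon)$; since $r\ge2$ and $\delta^{-1}G\in\mathbb Q[[\varepsilon]]$, the factor in parentheses is $1+O(\varepsilon^2)$. By (K3), $V(K)=1+O(\varepsilon^2)$. Hence $u=\pm(-1)^ke^{k\varepsilon}$ is $1+O(\varepsilon^2)$, which forces $k=0$ and $u=1$. The product is nonzero by Proposition~\ref{prop:G} and $D_i\ne0$. Finally $\delta^{r+1}(V(K)-1)=\delta^rG\prod_iD_i$ with $\delta^rG\in\Lambda$, and $\delta$ is a unit of $\Lambda$ times $1+t$.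
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=\prod_{i=1}^sp_i^{k_i}$ with distinct primes $p_i$. Take $r=\max(2,s)$ and $S_i=S_{p_i,k_i}$ for $i\le s$; if $s=1$, take also $S_2=S_1$. By Lemma~\ref{lem:S}(a) these tangles are admissible and $\prod_iD_i\in n\mathbb Z[t^{\pm1}]$. Proposition~\ref{prop:product} gives $V(K)\ne1$ and
\[
(1+t)^{r+1}\big(V(K)-1\big)\in n\Lambda\cap\mathbb Z[t^{\pm1}]=n\mathbb Z[t^{\pm1}].
\]
The polynomial $1+t$ is monic, so it is not a zero divisor in $(\mathbb Z/n)[t^{\pm1}]$. Hence $V(K)\equiv1\pmod n$.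
\end{proof}

\begin{remark}
The diagram $S(p,p)$ has $4p+6p+p=11p$ crossings. For $r=2$ the braid $\iota(\sigma_1^2)$ can be drawn with $4+8+4=16$ crossings: $R_2$ passes in front of $L_2$, twists fully with $R_1$ and returns. So for $n=5$ the proof yields a diagram with $2\cdot55+16=126$ crossings.
\end{remark}

The last step of this proof fails modulo $n(1-t^\ell)^m$, because $1+t$ divides $1-t^\ell$ when $\ell$ is even. The factors $1+t$ must then be supplied by the deviations. A diagram with $r$ slots costs $r+1$ such factors. By Lemma~\ref{lem:S}(b), a copy of $S(1,2\ell)$ pays for its own slot and contributes $1-t^{2\ell}$, which is itself divisible by $1+t$. So extra copies can pay for the other slots.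

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $n=\prod_{i=1}^sp_i^{k_i}$, with $s=0$ if $n=1$, and let $M=m+s+1\ge2$. Take $r=M+s$ and use $M$ copies of $S(1,2\ell)$ and the tangles $S_{p_i,k_i}$, $1\le i\le s$. By Lemma~\ref{lem:S} and Proposition~\ref{prop:product}, $V(K)\ne1$ and
\[
(1+t)^{M+s+1}\big(V(K)-1\big)\in n\,(1-t^{2\ell})^M(1+t)^M\Lambda .
\]
Cancel $(1+t)^M$ in the domain $\Lambda$. Since $(1-t^{2\ell})^M=(1-t^{2\ell})^m(1-t^{2\ell})^{s+1}$ and $(1+t)^{s+1}$ divides $(1-t^{2\ell})^{s+1}$, we can cancel $(1+t)^{s+1}$ as well and obtain $V(K)-1\in n(1-t^{2\ell})^m\Lambda$. The quotient $(V(K)-1)/\big(n(1-t^{2\ell})^m\big)$ lies in $\Lambda\cap\mathbb Q(t)=\mathbb Z[t^{\pm1}]$ by (A1), and $1-t^\ell$ divides $1-t^{2\ell}$. This proves the first statement.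

For a knot $J$ let $K_j=J\#K\#\cdots\#K$ with $j\ge1$ copies of $K$. By (K4), $V(K_j)-V(J)=V(J)\big(V(K)^j-1\big)$, which is divisible by $V(K)-1$. Suppose $V(K_i)=V(K_j)$ with $i<j$. Both $V(J)$ and $V(K)$ are nonzero, as they equal $1$ at $t=1$, so $V(K)^{j-i}=1$. Then $V(K)=1$ by (A2), a contradiction.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Jones} Jones, 1985.
\bibitem{Kauffman} Kauffman, 1987.
\bibitem{Pagel} Guillaume Pagel, \emph{On the modular Jones polynomial}, arXiv:2008.00716 (2020).
\end{thebibliography}
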